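\title{Proper leaves with finitely many ends that are not topologically repetitive}

\begin{abstract}
An end of a manifold is topologically repetitive if it has a neighborhood all of whose compact subsets reappear, up to homeomorphism, arbitrarily far out in the end. For every $d\ge 3$ and $k\ge 1$ we construct a codimension one $C^0$ foliation of a closed $(d+1)$-manifold, with bi-Lipschitz holonomy, that has a proper leaf with exactly $k$ ends, none of them topologically repetitive. The leaf is a graph manifold (times a torus) modeled on a Schreier graph of the free group of rank two whose cycles become longer and longer toward the ends, and Bass--Serre theory shows that the topology of the leaf detects the lengths of these cycles. In leaf dimension $d\le 2$ every end of a leaf with finitely many ends is topologically repetitive, so the bound $d\ge 3$ is sharp.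
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{codimension one $C^0$ foliation} of a $(d+1)$-manifold is given by an atlas of charts onto open boxes in $\mathbb{R}^d\times\mathbb{R}$ whose coordinate changes have the form $(x,t)\mapsto(\xi(x,t),\eta(t))$, where the transverse maps $\eta$ are only required to be homeomorphisms between intervals. The level sets $t=\mathrm{const}$ of the charts are the \emph{plaques}; they fit together into connected $d$-manifolds, the \emph{leaves}, in whose \emph{leaf topology} each plaque is open. The foliation is \emph{transversely orientable} if the atlas can be chosen with all $\eta$ increasing, and it has \emph{bi-Lipschitz holonomy} if the atlas can be chosen with all $\eta$ bi-Lipschitz. A leaf is \emph{proper} if it does not accumulate on itself; equivalently, its leaf topology coincides with the topology induced from the ambient manifold.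

Manifolds are Hausdorff and second countable. Let $M$ be a connected manifold. Call a subset \emph{unbounded} if its closure is not compact. An \emph{end} $\mathbf{e}$ of $M$ assigns to each compact set $C\subset M$ an unbounded component $\mathbf{e}(C)$ of $M\setminus C$, in such a way that $\mathbf{e}(C')\subset\mathbf{e}(C)$ whenever $C\subset C'$. If $C_1\subset C_2\subset\cdots$ are compact sets with union $M$ and $C_m\subset\operatorname{int}C_{m+1}$, then the ends of $M$ correspond bijectively to the decreasing sequences of unbounded components of the sets $M\setminus C_m$. A \emph{neighborhood} of $\mathbf{e}$ is a set that contains $\mathbf{e}(C)$ for some compact $C$, and a \emph{neighborhood system} of $\mathbf{e}$ is a sequence of neighborhoods such that every neighborhood of $\mathbf{e}$ contains one of them. The same definitions apply to connected locally finite graphs.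

\begin{definition}\label{def:rep}
An end $\mathbf{e}$ of a manifold $M$ is \emph{topologically repetitive} if it has a neighborhood $N$ with the following property: for every compact set $K\subset N$ and every neighborhood system $\{N_n\}_{n\in\mathbb{N}}$ of $\mathbf{e}$ there are pairwise disjoint subsets $K_n\subset N_n$, each homeomorphic to $K$.
\end{definition}

This paper answers the following question, posed in \cite{MC}.

\medskip
\noindent\textbf{Question.} Is there a codimension one $C^0$ foliation of a compact manifold with a proper leaf that has finitely many ends, not all of them topologically repetitive?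
\medskip

The foliations used below are \emph{suspensions}. Let $X$ be a closed connected $d$-manifold with universal cover $\widetilde{X}$, and let $\pi_1(X)$ act on $S^1$ by homeomorphisms. The quotient $E=(\widetilde{X}\times S^1)/\pi_1(X)$ by the diagonal action is a circle bundle over $X$, foliated by the images of the sets $\widetilde{X}\times\{t\}$. Over an evenly covered open disc $D\subset X$ it is the product $D\times S^1$ with plaques $D\times\{t\}$, and the transverse coordinate changes are restrictions of elements of the action. The leaf determined by an orbit $\mathcal{O}\subset S^1$ is the covering $(\widetilde{X}\times\mathcal{O})/\pi_1(X)$ of $X$, with $\mathcal{O}$ given the discrete topology. It meets $D\times S^1$ in $D\times\mathcal{O}$, so it is proper exactly when every point of $\mathcal{O}$ is isolated in $\mathcal{O}$.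

\begin{example}\label{ex:periodic}
Let $f$ be an increasing homeomorphism of $[0,1]$ with $f(t)>t$ on $(0,1)$, regarded as a homeomorphism of $S^1=[0,1]/(0\sim1)$, and let $\pi_1(X)$ act through an epimorphism onto $\mathbb{Z}=\langle f\rangle$. For $t\in(0,1)$ the orbit $\{f^n(t)\}_{n\in\mathbb{Z}}$ is strictly increasing in $n$, so its leaf is proper. The leaf is the infinite cyclic covering of $X$. It is the union of the translates $\tau^nD_0$ of a compact connected fundamental domain under the deck translation $\tau$, and it has two ends. With $N=\bigcup_{n\ge0}\tau^nD_0$, the sets $\tau^mN$ form a neighborhood system of one end, and a compact set $K\subset N$ has the copy $\tau^mK\subset\tau^mN$ for every $m$. Both ends are topologically repetitive.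
\end{example}

Definition~\ref{def:rep} keeps from this periodic picture only the recurrence of compact pieces and forgets the translation that produces it. There are reasons to guess that so weak a property always holds. A compact foliated manifold is covered by finitely many charts, so a leaf is assembled from plaques of finitely many charts; the simplest proper leaves are periodic; and for leaves of dimension at most two the property holds for reasons that have nothing to do with foliations.

\begin{theorem}\label{thm:low}
Let $S$ be a connected non-compact manifold without boundary, of dimension $1$ or $2$, with finitely many ends. Then every end of $S$ is topologically repetitive.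
\end{theorem}

In higher dimensions the guess is wrong, and the answer to the Question is yes.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $k\ge1$. There is a closed orientable $d$-manifold $X$ and a transversely orientable codimension one $C^0$ foliation on $X\times S^1$, with bi-Lipschitz holonomy, having a proper leaf with exactly $k$ ends, none of which is topologically repetitive.
\end{theorem}

Leaves of a foliation of a closed manifold have no boundary, and compact leaves have no ends. The two theorems therefore give the following.

\begin{corollary}\label{cor:sharp}
A proper leaf of dimension $d$ with finitely many ends, in a codimension one $C^0$ foliation of a closed manifold, can have an end that is not topologically repetitive if and only if $d\ge3$.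
\end{corollary}

Higher transverse regularity ($C^1$, $C^2$) is not addressed here.

The leaf of Theorem~\ref{thm:main} consists of copies of one compact block, glued along the edges of a $4$-valent graph $Y$. What fails to repeat is the way in which the blocks close up into cycles: every neighborhood of an end of $Y$ contains a cycle, but the cycles far out are all long. Three problems have to be solved. The graph must have finitely many ends and long cycles while being the Schreier graph of an \emph{order-preserving} action, since only such an action can come from an interval (Section~\ref{sec:graph}). The action must be realized on a discrete orbit, so that the leaf is proper (Section~\ref{sec:foliation}). Finally, the block and the gluing must be rigid enough that arbitrary topological embeddings see the length of a cycle (Sections~\ref{sec:tools} and~\ref{sec:nonembedding}). Section~\ref{sec:low} proves Theorem~\ref{thm:low}, which shows that this last problem has no solution for surfaces.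

Throughout, a \emph{cycle} in a graph is an embedded circle and its \emph{length} is its number of edges. A set $B$ of vertices also denotes the subgraph that it induces.

\section{Ends of curves and surfaces}\label{sec:low}

The disjointness and the neighborhood system in Definition~\ref{def:rep} can be eliminated.

\begin{lemma}\label{lem:reform}
An end $\mathbf{e}$ of a connected manifold $M$ is topologically repetitive if and only if it has a neighborhood $N$ such that every compact set $K\subset N$ is homeomorphic to a subset of every neighborhood of $\mathbf{e}$.
\end{lemma}

\begin{proof}
Suppose that $N$ has the property of the lemma, and let $K\subset N$ and $\{N_n\}$ be given. If $K_1,\dots,K_{n-1}$ have been chosen, their union $C$ is compact, and $N_n\cap\mathbf{e}(C)$ is a neighborhood of $\mathbf{e}$ disjoint from $C$; choose $K_n$ in it. Conversely, let $N$ be as in Definition~\ref{def:rep} and let $N'$ be any neighborhood of $\mathbf{e}$. For an exhaustion $\{C_m\}$ of $M$ there is $m_0$ with $\mathbf{e}(C_{m_0})\subset N'$. Apply the definition to the system $N_n=\mathbf{e}(C_{m_0+n})$; then $K_1\subset N'$.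
\end{proof}

Let $\Sigma_{g,b}$ be the compact orientable surface of genus $g$ with $b$ boundary circles, and let $\Pi_{g,b}$ be the connected sum of $g\ge1$ projective planes with $b$ open discs removed. Thus $\Sigma_{1,1}$ is the one-holed torus and $\Pi_{1,1}$ is the M\"obius band. A surface is orientable if and only if it contains no M\"obius band, and we call it \emph{planar} if it contains neither a M\"obius band nor a one-holed torus. The proof below rests on the fact that a compact surface with boundary needs only enough handles or crosscaps in order to embed somewhere, and these either die out along an end or keep appearing.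

\begin{proof}[Proof of Theorem~\ref{thm:low}]
We find a neighborhood $N$ of the given end $\mathbf{e}$ as in Lemma~\ref{lem:reform}. In dimension one, $S\cong\mathbb{R}$; take for $N$ a closed half line and translate $K$ along it.

Let $S$ be a surface; fix a smooth structure and let all subsurfaces be smooth. Exhaust $S$ by compact subsurfaces $S_1\subset S_2\subset\cdots$ with $S_m\subset\operatorname{int}S_{m+1}$. Each $S\setminus S_m$ has finitely many components, since the closure of each contains a boundary circle of $S_m$. Adding the bounded ones to $S_m$, we may assume that all components are unbounded; each of them is then of the form $\mathbf{e}'(S_m)$ for some end $\mathbf{e}'$. Since there are finitely many ends, we may discard finitely many $S_m$ and assume that distinct ends determine distinct components of every $S\setminus S_m$. Let $W_m$ be the closure of $\mathbf{e}(S_m)$, a connected subsurface with compact boundary. The $W_m$ form a decreasing neighborhood system of $\mathbf{e}$, and every compact set is disjoint from $W_m$ for large $m$. For $m'>m$, a component of $S\setminus S_{m'}$ contained in $\mathbf{e}(S_m)$ belongs to an end $\mathbf{e}'$ with $\mathbf{e}'(S_m)=\mathbf{e}(S_m)$, so $\mathbf{e}'=\mathbf{e}$.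 Hence
\begin{equation}\label{eq:oneend}
W_m=(W_m\cap S_{m'})\cup W_{m'}\qquad(m'>m).
\end{equation}
One of the following three cases occurs.

\emph{Case 1: some $W_m$ is planar.} Cap the boundary circles of $W_m$ with discs to obtain a surface $\widehat{W}$ without boundary, which has one end by \eqref{eq:oneend}. It is planar: a M\"obius band or one-holed torus in $\widehat{W}$ contains a smaller one, a thin neighborhood of a core circle or of a wedge of two circles, that avoids the centers of the caps, and $\widehat{W}$ minus these centers is diffeomorphic to the interior of $W_m$. By the Ker\'ekj\'art\'o--Richards classification \cite{Richards}, $\widehat{W}\cong\mathbb{R}^2$. The caps lie in an open round disc, whose complement $N\cong S^1\times[0,\infty)$ is a closed subset of $W_m$. Since $W_m\setminus N$ has compact closure, $N\supset W_{m'}$ for large $m'$, so $N$ is a neighborhood of $\mathbf{e}$. Since $N\cap S_{m'}$ is compact, \eqref{eq:oneend} shows that each $W_{m'}$ contains $S^1\times[t,\infty)$ for large $t$. Translate $K$ along $[0,\infty)$.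

\emph{Case 2: no $W_m$ is planar, and some $W_m$ is orientable.} Take $N=W_m$ orientable. Each $W_{m'}$ with $m'\ge m$ is orientable and not planar, so it contains a one-holed torus in its interior. We claim that it contains $\Sigma_{g,1}$ in its interior for every $g\ge1$. Given a copy $H$ of $\Sigma_{g-1,1}$, choose $m''>m'$ with $W_{m''}\cap H=\emptyset$ and a one-holed torus $H'$ in the interior of $W_{m''}$. Removing the interiors of $H$ and $H'$ leaves $W_{m'}$ connected, because a path that enters $H$ or $H'$ can be rerouted along the single boundary circle. So $\partial H$ and $\partial H'$ are joined by an arc with interior outside $H\cup H'$. The union of $H$, $H'$ and a band around the arc is orientable, has one boundary circle and has Euler characteristic $(3-2g)+(-1)-1=1-2g$; it is $\Sigma_{g,1}$.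

A compact set $K\subset N$ lies in some $N\cap S_{m'}$. Joining the finitely many components of this surface by arcs in $N$, we see that it lies in a single component of $N\cap S_{m''}$ for large $m''$. That component is some $\Sigma_{g,b}$, with $b\ge1$ because $S$ is connected and non-compact, and $\Sigma_{g,b}\subset\Sigma_{g,1}\subset\Sigma_{g+1,1}$ by capping $b-1$ circles. So $K$ embeds in every $W_{m'}$.

\emph{Case 3: every $W_m$ is non-orientable.} The same induction, with M\"obius bands in place of one-holed tori, produces in every $W_m$ a non-orientable compact subsurface with one boundary circle and Euler characteristic $1-g$, that is, $\Pi_{g,1}$, for every $g\ge1$. Take $N=W_1$. As in Case 2, a compact set $K\subset N$ lies in a compact connected subsurface with nonempty boundary, either $\Pi_{g,b}$ or $\Sigma_{g,b}$. Capping gives $\Pi_{g,b}\subset\Pi_{g,1}$ and $\Sigma_{g,b}\subset\Sigma_{g,1}$, and $\Sigma_{g,1}\subset\Pi_{2g+1,1}$ because $\Sigma_{g,1}$ joined to a M\"obius band by a band is non-orientable with one boundary circle and Euler characteristic $-2g$.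
\end{proof}

The finiteness of the set of ends was used to obtain \eqref{eq:oneend}, that is, to make $W_m$ one-ended in Case 1.

\section{An ordered graph with $k$ ends and long cycles}\label{sec:graph}

Two bijections $a,b$ of a set $Y$ define an action of the free group $F_2=\langle a,b\rangle$ and a $4$-valent graph, again denoted $Y$, with an edge from $y$ to $sy$ for each $y\in Y$ and $s\in\{a,b\}$. If the action is free and transitive, this graph is the $4$-valent tree, which has no cycles but infinitely many ends. To have finitely many ends the branches must be joined again; we want to join them ever later, and with maps that preserve an order.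

\begin{proposition}\label{prop:graph}
For every $k\ge1$ there are a countable set $Y\subset\mathbb{Q}$, order-preserving bijections $a,b\colon Y\to Y$ with $a(x)>x$ and $b(x)>x$, and finite sets $V_0\subset V_1\subset\cdots$ with union $Y$, such that the graph $Y$ is connected, has no loops or multiple edges, and satisfies, for all $n\ge0$:
\begin{enumerate}
\item[(i)] every neighbor of a vertex of $V_n$ lies in $V_{n+1}$;
\item[(ii)] $Y\setminus V_n$ has exactly $k$ components $C^1_n,\dots,C^k_n$, all infinite, with $C^j_{n+1}\subset C^j_n$; hence $Y$ has exactly $k$ ends;
\item[(iii)] every cycle in $Y\setminus V_n$ has length greater than $2n$;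
\item[(iv)] every $C^j_n$ contains a cycle.
\end{enumerate}
\end{proposition}

We build $a$ and $b$ as increasing unions of finite partial maps. A \emph{configuration} is a finite set $V\subset\mathbb{Q}$ with two partial maps $a,b$, each a strictly increasing bijection between two subsets of $V$ with $s(x)>x$ wherever $s(x)$ is defined. A \emph{free slot} is a pair $(v,s^{\pm1})$ with $v\in V$, $s\in\{a,b\}$ and $s^{\pm1}(v)$ undefined. To \emph{fill} the slot is to define $s^{\pm1}(v)$. The condition $s(x)>x$ is carried along because it guarantees that a slot can always be filled by a new point, and it gives control on where.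

\begin{lemma}\label{lem:fill}
Every free slot of a configuration $V$ can be filled by a point of $\mathbb{Q}\setminus V$ so that the result is a configuration. For a slot $(v,s)$ with $s\in\{a,b\}$, the new point can be chosen larger than the least element $x^+$ of $\operatorname{dom}(s)$ above $v$ if there is one, and larger than all of $V$ otherwise.
\end{lemma}

\begin{proof}
For the slot $(v,s)$ let $x^-<v<x^+$ be the neighbors of $v$ in $\operatorname{dom}(s)$; terms involving a missing neighbor are omitted, and a missing bound is $\pm\infty$. Any point of the interval $(\max(s(x^-),v),s(x^+))$ can serve as $s(v)$. If $x^+$ exists, this interval contains $(\max(s(x^-),x^+),s(x^+))$, which is nonempty because $s(x^+)>x^+$ and $s(x^+)>s(x^-)$. If $x^+$ does not exist, the interval is unbounded above. For the slot $(v,s^{-1})$ let $y^-<v<y^+$ be the neighbors of $v$ in $\operatorname{im}(s)$. Any point of $(s^{-1}(y^-),\min(s^{-1}(y^+),v))$ can serve as $s^{-1}(v)$, and this interval is nonempty because $s^{-1}(y^-)<s^{-1}(y^+)$ and $s^{-1}(y^-)<y^-<v$. A nonempty open interval contains rationals outside $V$.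
\end{proof}

Filling slots with new points never creates a cycle. The difficulty is to fill a slot with an old point.

\begin{example}\label{ex:climb}
Start with $V_0=\{0,1\}$, $a(0)=1$ and $b$ nowhere defined. Fill the six free slots with new points:
\[
a\colon\ -1\mapsto0\mapsto1\mapsto2,\qquad b\colon\ -\tfrac12\mapsto0\mapsto\tfrac12,\quad \tfrac14\mapsto1\mapsto\tfrac32 .
\]
The graph is a tree with six leaves. The leaves $-1$ and $2$ cannot be joined by setting $b(-1)=2$, because $-1<-\frac12$ and $b(-\frac12)=0<2$. The way around this is to use one generator as a ladder: climb by $a$ until we are above every point where $b$ is defined, and join there by $b$. Since $a(-1)$ is already defined, first step aside with $b(-1)=-\frac14$. Then climb by $a\colon-\frac14\mapsto\frac34\mapsto\frac74\mapsto3$, passing first $0$ and then $1$, and put $a(2)=4$. Now $a$ sends $-1,-\frac14,0,\frac34,1,\frac74,2$ to $0,\frac34,1,\frac74,2,3,4$ and is increasing. The domain and image of $b$ lie below $2$, so $b(3)=4$ is allowed, and it closes the cycle $0,-1,-\frac14,\frac34,\frac74,3,4,2,1$ of length $9$. Climbing higher before joining would make the cycle as long as we like.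
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
We construct configurations $V_n$ with connected graphs $\Gamma_n$, and color the free slots of $V_n$ with the colors $1,\dots,k$, each color being used; the color records the end toward which a slot points. Let $V_0=\{0,1,\dots,k\}$, $a(i)=i+1$ for $i<k$, and $b$ nowhere defined. There are $2k+4$ free slots; color them arbitrarily, using every color.

To pass from $V_n$ to $V_{n+1}$, list the free slots of $V_n$ as $\sigma_1,\dots,\sigma_m$, color after color.

\emph{Step 1.} Fill each $\sigma_i$ with a new point $w_i$.

\emph{Step 2.} If $\sigma_i=(v,a^{-1})$, so that $a(w_i)=v$, fill the slot $(w_i,b)$ with a new point $w_i'$. Otherwise put $w_i'=w_i$. In all cases $a(w_i')$ is undefined. Let $V_n'$ be the set of all points present now.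

\emph{Step 3.} For $i=1,\dots,m$ successively, climb from $w_i'$ by $a$: at the current point $w$, fill $(w,a)$ with a new point as in the second sentence of Lemma~\ref{lem:fill}, and move to $a(w)$. If some element of $\operatorname{dom}(a)$ exceeds $w$, then $a(w)$ passes the least such element, and the only element added to $\operatorname{dom}(a)$ is $w<a(w)$; so the number of elements of $\operatorname{dom}(a)$ above the current point strictly decreases. After finitely many steps it is zero, and from then on each new point is larger than all existing points. Stop at a point $p_i$ after at least $n+1$ steps, at a moment when $p_i$ is the largest existing point. Then $\max V_n'<p_1<\dots<p_m$.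

\emph{Step 4.} Whenever $\sigma_i$ and $\sigma_{i+1}$ have the same color, put $b(p_i)=p_{i+1}$. Before this step the domain and image of $b$ lie in $V_n'$, because Step 3 did not change $b$. Since $\max V_n'<p_1<\dots<p_m$, the slots used are free, the extended map $b$ is strictly increasing, and $b(p_i)>p_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners,fill=gray!15] (-0.7,-1) rectangle (6.7,-0.1);
\node at (3,-0.72) {$V_n$};
\foreach \x/\h/\m in {0/1.7/1,1.5/2.1/2,3/2.5/3,4.5/2.9/4,6/3.3/5}{
  \draw (\x,-0.3) -- (\x,0.5);
  \draw[very thick] (\x,0.5) -- (\x,\h);
  \fill (\x,-0.3) circle (1.6pt);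
  \fill (\x,0.5) circle (1.6pt) node[right] {$w_{\m}$};
  \fill (\x,\h) circle (1.6pt) node[above] {$p_{\m}$};
}
\draw[->] (0,1.7) -- node[above] {$b$} (1.42,2.08);
\draw[->] (1.5,2.1) -- node[above] {$b$} (2.92,2.48);
\draw[->] (4.5,2.9) -- node[above] {$b$} (5.92,3.28);
\end{tikzpicture}
\caption{The vertices added to $V_n$ in one stage, drawn schematically for five free slots, three of one color and two of another. Each thick leg from $w_i$ to $p_i$ has at least $n+1$ edges and is attached to $V_n$ by one edge. Tops of the same color are joined by $b$-edges, so the new vertices of each color span a comb.}\label{fig:comb}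
\end{figure}

Let $V_{n+1}$ be the resulting configuration and $U^j_{n+1}$ the set of new points that arise from slots of color $j$. All slots at points of $V_n$ are now filled, which gives (i), and we give color $j$ to the free slots at points of $U^j_{n+1}$. There are at least two of them, namely $(p,a)$ and $(p,b)$ for the largest top $p=p_i$ of color $j$. The set $U^j_{n+1}$ spans a tree in the shape of a comb (Figure~\ref{fig:comb}): \emph{legs} from the \emph{foot} $w_i$ to the \emph{top} $p_i$, with at least $n+1$ edges each, and a spine of $b$-edges between the tops. Each leg is joined to $V_n$ by exactly one edge, at its foot; there are no other edges between new vertices and $V_n$, and none between combs of different colors. In $\Gamma_{n+1}$ every vertex of a leg other than the top has degree $2$. In particular $\Gamma_{n+1}$ is connected.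

Let $Y=\bigcup V_n$. Every slot is filled at some stage, so $a$ and $b$ are order-preserving bijections of $Y$, and the graph $Y$ is connected. An edge created in the passage from $V_n$ to $V_{n+1}$ has an endpoint outside $V_n$, so the subgraph of $Y$ induced on $V_n$ is $\Gamma_n$. There are no loops since $s(x)>x$, and no multiple edges since every edge either ends at a point created with it or joins two tops, each adjacent until then only to a point of its own leg.

(ii) Put $C^j_n=\bigcup_{i>n}U^j_i$. For $i\ge1$ the free slots of color $j$ of $V_i$ lie at $U^j_i$, so the edges from $U^j_{i+1}$ to $V_i$ all go to $U^j_i$, and there is at least one. Hence $C^j_n$ is connected and infinite, and no edge joins $C^j_n$ to $C^{j'}_n$ for $j\ne j'$.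

(iii) Given a cycle in $Y\setminus V_n$, let $i$ be least such that the cycle lies in $V_{i+1}$. Then $i\ge n$, the cycle lies in $\Gamma_{i+1}$, and it contains a vertex of $V_{i+1}\setminus V_i$. These vertices span a forest, so the cycle also meets $V_i$. A maximal arc of the cycle in $V_{i+1}\setminus V_i$ is joined to $V_i$ by two distinct edges, hence at two distinct feet. From a foot the arc can only run up the leg, through vertices of degree $2$, to the top. So the cycle contains two complete legs, and its length is at least $2(i+1)>2n$.

(iv) For $i>n$ the disjoint connected sets $U^j_i$ and $U^j_{i+1}$ lie in $C^j_n$ and are joined by at least two edges, one for each free slot of color $j$ of $V_i$. These two edges and paths in $U^j_i$ and $U^j_{i+1}$ between their endpoints form a cycle.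
\end{proof}

\section{The foliation and its proper leaf}\label{sec:foliation}

\subsection*{A discrete orbit in the interval}
The set $Y\subset\mathbb{Q}$ may accumulate on its own points, whereas a proper leaf requires a discrete orbit. We replace each point of $Y$ by an interval and use the midpoints. The lengths must have a finite sum, and the lengths at adjacent vertices must be comparable if the action is to be bi-Lipschitz.

Fix $y_0\in Y$ and put $\lambda_y=c\,6^{-\operatorname{dist}(y,y_0)}$, with the distance taken in the graph $Y$. At most $4\cdot3^{n-1}$ vertices lie at distance $n\ge1$ from $y_0$, so $\sum_y6^{-\operatorname{dist}(y,y_0)}\le1+\frac43\sum_{n\ge1}2^{-n}<\infty$; choose $c$ with $\sum_y\lambda_y=1$. Let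
\[
\tau(y)=\sum_{y'<y}\lambda_{y'},\qquad I_y=[\tau(y),\tau(y)+\lambda_y]\subset[0,1].
\]
If $y<y'$ then $\tau(y)+\lambda_y\le\tau(y')$, so the interiors of the $I_y$ are disjoint and ordered like $Y$. Their union $\Omega$ is open of measure $1$, hence dense in $[0,1]$.

For $g\in F_2$ of word length $|g|$ define $\rho_g=\lambda_{gy}/\lambda_y$ on $\operatorname{int}I_y$ and $\hat{g}(t)=\int_0^t\rho_g$. Since $\operatorname{dist}(y,gy)\le|g|$, we have $6^{-|g|}\le\rho_g\le6^{|g|}$ almost everywhere, so
\[
6^{-|g|}(t'-t)\le\hat{g}(t')-\hat{g}(t)\le6^{|g|}(t'-t)\qquad(0\le t\le t'\le 1).
\]
Moreover $\hat{g}(0)=0$, $\hat{g}(1)=\sum_y\lambda_{gy}=1$, and $\hat{g}(\tau(y))=\sum_{y'<y}\lambda_{gy'}=\tau(gy)$, where the last equality holds because $g$ is an order-preserving bijection; this is the point at which the order on $Y$ is used. Thus $\hat{g}$ is an increasing bi-Lipschitz homeomorphism of $[0,1]$ that maps $I_y$ affinely onto $I_{gy}$. The maps $\widehat{gh}$ and $\hat{g}\circ\hat{h}$ agree on the dense set $\Omega$, so $g\mapsto\hat{g}$ is an action of $F_2$ on $[0,1]$, and on $S^1=[0,1]/(0\sim1)$. If $m_y$ is the midpoint of $I_y$, then $\hat{g}(m_y)=m_{gy}$. The set $\mathcal{O}=\{m_y: y\in Y\}$ is a single orbit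 because the graph $Y$ is connected, it is isomorphic to $Y$ as an $F_2$-set, and its points are isolated because $\mathcal{O}\cap\operatorname{int}I_y=\{m_y\}$.

\subsection*{The base manifold}
The leaf will consist of one block for each vertex of $Y$, with four boundary components glued along the edges. Let $\Sigma=\Sigma_{0,4}$ be the sphere with four open discs removed. The block $\Sigma$ itself gives a surface $S$, whose ends are repetitive by Theorem~\ref{thm:low}. The blocks $T^m\times\Sigma$ with product gluings are no better: they give $T^m\times S$, and a compact subset of $T^m\times N$ lies in $T^m\times K'$ with $K'\subset N$ compact, so Lemma~\ref{lem:reform} carries over from $S$. We take $S^1\times\Sigma$ and destroy the global product structure by exchanging the two circle directions at every gluing.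

Let $P=S^1\times\Sigma$, with boundary tori $T_{a,\pm}$ and $T_{b,\pm}$. Orient $S^1$ and $\Sigma$ and parametrize each boundary torus as $S^1\times S^1$, where the first factor is the \emph{fiber} direction of $P$ and the second is the boundary circle of $\Sigma$ with its boundary orientation. For $s\in\{a,b\}$ attach a collar $T^2\times[0,1]$ to $P$, with one end glued to $T_{s,+}$ by the identity and the other glued to $T_{s,-}$ by the \emph{flip} $(\theta,\varphi)\mapsto(\varphi,\theta)$. Across a collar, the fiber of each side is thus matched with the boundary circle of $\Sigma$ on the other side. The four parametrizations are all of the same type with respect to the boundary orientation of $\partial P$, and the flip has determinant $-1$; so the gluings reverse the boundary orientations, and the result is a closed oriented smooth $3$-manifold $X_0$. Put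
\[
r=d-3,\qquad X=X_0\times T^r .
\]
Let $R=S^1\vee S^1$, with $\pi_1(R)=F_2$, and let $q_0\colon X\to R$ send $P\times T^r$ to the vertex and project the two collars (times $T^r$) onto the two loops through the coordinate in $[0,1]$. A loop that runs once through one collar and returns inside $P$ maps to a generator, so $\psi=(q_0)_*\colon\pi_1(X)\to F_2$ is onto.

\subsection*{The suspension}
Let $E$ be the suspension of the action of $\pi_1(X)$ on $S^1$ through $\psi$. The transverse coordinate changes are restrictions of the maps $\hat{g}$, so the foliation is transversely orientable and has bi-Lipschitz holonomy.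

The bundle $E\to X$ is trivial. Indeed, $q_0$ lifts to a $\psi$-equivariant map $\widetilde{X}\to\widetilde{R}$, which identifies $E$ with the pull-back under $q_0$ of $E_R=(\widetilde{R}\times S^1)/F_2$. Over each loop of $R$, the bundle $E_R$ is a mapping torus $([0,1]\times S^1)/((1,t)\sim(0,f(t)))$ with $f=\hat{s}^{\pm1}$. The maps $f_u=(1-u)\,\mathrm{id}+uf$ are increasing homeomorphisms of $[0,1]$ fixing the endpoints, and $(u,t)\mapsto(u,f_u(t))$ trivializes the mapping torus by a map that is the identity over the vertex. So $E_R$ is trivial and $E\cong X\times S^1$.

Let $M$ be the leaf determined by $\mathcal{O}$. It is proper, since the points of $\mathcal{O}$ are isolated. As a covering of $X$ it is the pull-back under $q_0$ of $(\widetilde{R}\times Y)/F_2$. Here $\widetilde{R}$ is the Cayley tree, with an edge from $g$ to $gs$; the vertices of the quotient are the classes $[1,y]$, and the $s$-edge starting at $[1,y]$ ends at $[s,y]=[1,s^{-1}y]$. So the quotient is the graph $Y$ with its edge orientations reversed, which plays no role below. Therefore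
\[
M=L\times T^r,
\]
where $L$ is the covering of $X_0$ made of copies $P_y$ $(y\in Y)$ of $P$ joined by collars along the edges of $Y$. The manifolds $L$ and $M$ are smooth and oriented. Let $q$ denote both maps $L\to Y$ and $M\to Y$ that cover the collapse onto $R$.

For an edge $e$ of $Y$ let $T_e\subset L$ be the middle torus of its collar and $Z_e=T_e\times T^r\cong T^{r+2}=T^{d-1}$, the preimage in $M$ of the midpoint of $e$. Let $Q_y\cong S^1\times\Sigma$ be $P_y$ together with the four adjacent half collars, so that $\partial Q_y$ consists of the tori $T_e$ with $e$ at $y$. For $B\subset Y$ put
\[
L_B=\bigcup_{y\in B}Q_y,\qquad N_B=L_B\times T^r .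
\]

\begin{lemma}\label{lem:ends}
The leaf $M$ has exactly $k$ ends $\mathbf{e}_1,\dots,\mathbf{e}_k$, and $\{N_{C^j_n}\}_{n\ge1}$ is a decreasing neighborhood system of $\mathbf{e}_j$.
\end{lemma}

\begin{proof}
The sets $N_{V_n}$ are compact with union $M$, and $N_{V_n}\subset\operatorname{int}N_{V_{n+1}}$ by Proposition~\ref{prop:graph}(i). By (ii), $M\setminus N_{V_n}$ is the disjoint union of the interiors of the $k$ connected non-compact manifolds $N_{C^j_n}$, which decrease with $n$. This gives $k$ ends with $\mathbf{e}_j(N_{V_n})=\operatorname{int}N_{C^j_n}$. By (i) no vertex of $C^j_{n+1}$ is adjacent to $V_n$, so $N_{C^j_{n+1}}\subset\operatorname{int}N_{C^j_n}$, and the sets $N_{C^j_n}$ form a neighborhood system.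
\end{proof}

\section{Trees, tori and intersection numbers}\label{sec:tools}

A topological embedding of $N_{B'}$ into $N_B$ need not respect the pieces, so we look for invariants that survive: the fundamental group acting on a tree, which measures distance in numbers of pieces, and intersection numbers, which prevent the embedding from collapsing anything. In this section $B\subset Y$ is connected, $\Gamma=\pi_1(L_B)$, and $\pi_1(N_B)=\Gamma\times\mathbb{Z}^r$.

\subsection*{The Bass--Serre tree}
A connected space is \emph{aspherical} if its universal cover is contractible. If $W$ is an aspherical manifold, possibly with boundary, and $Z$ is a connected CW complex, then every homomorphism $\pi_1(Z)\to\pi_1(W)$ is induced by a map, and two maps $Z\to W$ whose induced homomorphisms agree up to conjugation are homotopic.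

The group $\pi_1(\Sigma)$ is free on three boundary curves $\beta_1,\beta_2,\beta_3$, and the fourth represents $(\beta_1\beta_2\beta_3)^{-1}$. So $Q_y$ is aspherical, $\pi_1(Q_y)=\langle x\rangle\times\pi_1(\Sigma)$ with $x$ the class of the fiber, $\langle x\rangle$ is the center, and the boundary tori are $\pi_1$-injective. Thus $L_B$ is a graph of aspherical spaces over $B$ with $\pi_1$-injective edge maps. By \cite[Prop.~3.6]{SW}, $L_B$ is aspherical and the groups $\pi_1(Q_y)$ inject into $\Gamma$; then $N_B$ is aspherical too, and $\Gamma$ is torsion-free as the fundamental group of a finite-dimensional aspherical space.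

Let $p\colon\widetilde{L}_B\to L_B$ be the universal cover. The \emph{Bass--Serre tree} $\mathcal{T}$ has a vertex for each component of $p^{-1}(Q_y)$, $y\in B$, which is a copy of $\mathbb{R}\times\widetilde{\Sigma}$, and an edge for each component of $p^{-1}(T_e)$, $e$ an edge of $B$, which is a plane along which two such copies meet. The group $\Gamma$ acts on $\mathcal{T}$ with quotient map $\pi\colon\mathcal{T}\to B$; it never exchanges the endpoints of an edge, since they lie over different vertices of $B$. Vertex stabilizers are the conjugates of the groups $\pi_1(Q_y)$, and edge stabilizers are the conjugates of the groups $\pi_1(T_e)\cong\mathbb{Z}^2$. For a vertex $w$ let $x_w$ be a generator of the center of $\operatorname{Stab}(w)$, the fiber of the corresponding piece.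

We use three facts about a group acting on a tree without exchanging the endpoints of an edge. An element that fixes two vertices fixes the geodesic between them pointwise. An element $g$ either fixes a vertex (\emph{elliptic}) or is \emph{hyperbolic}: the vertices moved least by $g$ span a line, its \emph{axis}, which $g$ translates by a positive amount, and the axis of $hgh^{-1}$ is the image under $h$ of the axis of $g$. A finitely generated group all of whose elements are elliptic fixes a vertex \cite[I.6.5, Cor.~3 of Prop.~26]{Serre}.

The next lemma is the only place where the flip is used. With product gluings the fiber would be central in $\Gamma$ and would fix all of $\mathcal{T}$.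

\begin{lemma}\label{lem:acyl}
If $1\ne g\in\Gamma$, any two vertices of $\mathcal{T}$ fixed by $g$ are at distance at most $2$.
\end{lemma}

\begin{proof}
Suppose that $g$ fixes two vertices at distance at least $3$. Then it fixes three consecutive edges $f_1,f_2,f_3$ of a geodesic; let $w_1$ be the vertex between $f_1$ and $f_2$, and $w_2$ the vertex between $f_2$ and $f_3$. Give $\Sigma$ a hyperbolic metric with geodesic boundary, so that $\widetilde{\Sigma}\subset\mathbb{H}^2$ is bounded by geodesics. The edges $f_1\ne f_2$ at $w_1$ are planes $\mathbb{R}\times\ell_1$ and $\mathbb{R}\times\ell_2$ for distinct boundary geodesics $\ell_1,\ell_2$ of $\widetilde{\Sigma}$, and their stabilizers in $\operatorname{Stab}(w_1)=\langle x_{w_1}\rangle\times\pi_1(\Sigma)$ are $\langle x_{w_1}\rangle\times H_1$ and $\langle x_{w_1}\rangle\times H_2$ with $H_i=\operatorname{Stab}(\ell_i)$. A nontrivial element of $\pi_1(\Sigma)$ is a hyperbolic isometry and preserves only one geodesic, so $H_1\cap H_2=1$ and $g\in\langle x_{w_1}\rangle$. The same argument at $w_2$ with $f_2,f_3$ gives $g\in\langle x_{w_2}\rangle$. In $\operatorname{Stab}(f_2)\cong\mathbb{Z}^2$ the flip makes $x_{w_1}$ and $x_{w_2}$ the two coordinate circles of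 the torus, up to sign; they form a basis, so $\langle x_{w_1}\rangle\cap\langle x_{w_2}\rangle=1$ and $g=1$.
\end{proof}

\begin{lemma}\label{lem:abelian}
Let $A\subset\Gamma$ be a finitely generated abelian subgroup that is not cyclic. Then $A$ fixes a vertex of $\mathcal{T}$, and $A$ is contained in a conjugate of $\langle x\rangle\times\langle u\rangle\subset\pi_1(Q_y)$ for some $y\in B$ and some $u\ne1$ in $\pi_1(\Sigma)$.
\end{lemma}

\begin{proof}
Suppose that $g\in A$ is hyperbolic. Every element of $A$ commutes with $g$, so it preserves the axis of $g$ and acts on it as a translation, because a reflection conjugates a nontrivial translation to its inverse. The kernel of the resulting homomorphism $A\to\mathbb{Z}$ fixes the axis pointwise and is trivial by Lemma~\ref{lem:acyl}. Then $A$ is cyclic, a contradiction. So all elements of $A$ are elliptic, $A$ fixes a vertex, and after conjugation $A\subset\langle x\rangle\times\pi_1(\Sigma)$. The projection of $A$ to the free group $\pi_1(\Sigma)$ is abelian, hence generated by one element $u$, and $u\ne1$ since otherwise $A\subset\langle x\rangle$ would be cyclic.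
\end{proof}

The next lemma converts the absence of short cycles in $B$ into a statement about loops.

\begin{lemma}\label{lem:girth}
Let $c$ be a loop at the base point of $N_B$ whose class in $\Gamma\times\mathbb{Z}^r$ has first component $g$. If $\operatorname{dist}(v,gv)\le\Lambda$ for some vertex $v$ of $\mathcal{T}$ and $B$ has no cycle of length at most $\Lambda$, then $q\circ c$ is null-homotopic in $Y$.
\end{lemma}

\begin{proof}
The image $q(L_B)$ is $B$ together with the half edges that leave $B$. Let $q_B\colon L_B\to B$ be $q$ followed by the retraction that shrinks these half edges; as maps to $Y$, $q|_{L_B}$ and $q_B$ are homotopic. Let $\tilde{q}\colon\widetilde{L}_B\to\mathcal{T}$ project each lifted collar over an edge of $B$ onto the corresponding edge of $\mathcal{T}$ and send each component of the rest to the corresponding vertex. It is equivariant, and $\pi\circ\tilde{q}=q_B\circ p$. Choose $\tilde{z}$ with $\tilde{q}(\tilde{z})=v$ and a path $\omega$ from $\tilde{z}$ to $g\tilde{z}$. The loop $p\circ\omega$ is freely homotopic to the projection of $c$ to $L_B$, since both correspond to the deck transformation $g$. The path $\tilde{q}\circ\omega$ is homotopic in the tree, with fixed endpoints, to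 the geodesic $[v,gv]$. So $q\circ c$ is freely homotopic to $\pi([v,gv])$, a closed edge path in $B$ with at most $\Lambda$ edges. The connected subgraph that it covers has at most $\Lambda$ edges, so it contains no cycle; it is a tree, and the path is null-homotopic.
\end{proof}

\subsection*{Intersection numbers}
For a connected oriented $d$-manifold $W$ without boundary, Poincar\'e duality $H_{d-1}(W)\cong H^1_c(W)$ followed by evaluation defines a bilinear pairing $I_W\colon H_{d-1}(W)\times H_1(W)\to\mathbb{Z}$. We use two standard properties.
\begin{enumerate}
\item[(I1)] If $j\colon W\to W'$ is an open topological embedding, then $I_{W'}(j_*z,j_*c)=\pm I_W(z,c)$. Indeed, duality carries $j_*$ on $H_{d-1}$ to extension by zero on $H^1_c$, up to the sign that records whether $j$ preserves orientation, and an extension by zero evaluates on $j_*c$ as the original class does on $c$.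
\item[(I2)] If $W$ is smooth, then for a smooth closed oriented hypersurface and a smooth loop transverse to it, $I_W$ is the signed count of intersection points.
\end{enumerate}

\begin{lemma}\label{lem:zero}
If $c$ is a loop in $M$ with $q\circ c$ null-homotopic in $Y$, then $I_M([Z_e],[c])=0$ for every edge $e$ of $Y$.
\end{lemma}

\begin{proof}
Let $\pi_e\colon Y\to e/\partial e\cong S^1$ collapse the complement of the open edge $e$. After a homotopy, $c$ is smooth and transverse to $Z_e$, the preimage under $\pi_e\circ q$ of the midpoint of $e$. Counting preimages of the midpoint with signs and using (I2) gives $I_M([Z_e],[c])=\pm\deg(\pi_e\circ q\circ c)=0$.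
\end{proof}

\subsection*{Homologically nontrivial tori}
An embedding may move the tori $Z_e$ to unknown positions. The following lemma says that the only information we have about the image of such a torus, that it is nonzero in homology, already places it in a single piece up to homotopy.

\begin{lemma}\label{lem:tori}
Let $Z=T^{r+2}$ and let $f\colon Z\to N_B$ be a map with $f_*[Z]\ne0$ in $H_{d-1}(M)$. Let $\phi\colon\pi_1(Z)\to\Gamma\times\mathbb{Z}^r$ be the homomorphism induced by $f$ and a choice of path to the base point, and let $A\subset\Gamma$ be the projection of its image. Then:
\begin{enumerate}
\item[(a)] $A$ fixes a vertex of $\mathcal{T}$;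
\item[(b)] $\phi$ is injective;
\item[(c)] $f_*[Z]$ is an integer combination of classes $[Z_e]$, $e$ an edge of $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose first that $A$ is cyclic. Since $\Gamma$ is torsion-free, $A\times\mathbb{Z}^r$ is the fundamental group of a torus $T'$ of dimension at most $r+1$. Choose maps $Z\to T'$ and $T'\to N_B$ inducing $\phi\colon\pi_1(Z)\to A\times\mathbb{Z}^r$ and the inclusion. Since $N_B$ is aspherical, their composition is homotopic to $f$, and $H_{r+2}(T')=0$ gives $f_*[Z]=0$, contrary to the hypothesis.

So $A$ is finitely generated, abelian and not cyclic. Lemma~\ref{lem:abelian} gives (a), and a subgroup $C\supset A$ conjugate to $\langle x\rangle\times\langle u\rangle\subset\pi_1(Q_y)$ with $u\ne1$. Represent $u$ by a loop $S^1\to\Sigma$, and consider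
\[
\iota=\mathrm{id}\times u\times\mathrm{id}\colon\ S^1\times S^1\times T^r\longrightarrow S^1\times\Sigma\times T^r\cong Q_y\times T^r\subset N_B .
\]
Since $u$ has infinite order and $\pi_1(Q_y)$ injects into $\Gamma$, the map $\iota$ induces, for a suitable path to the base point, an isomorphism of $\mathbb{Z}^{r+2}$ onto $C\times\mathbb{Z}^r$, which contains the image of $\phi$. Let $f'\colon Z\to S^1\times S^1\times T^r$ induce $\iota_*^{-1}\circ\phi$; then $f\simeq\iota\circ f'$. If $\kappa$ is the degree of $f'$, then $f_*[Z]=\kappa\,[S^1]\times[u]\times[T^r]$. The group $H_1(\Sigma)$ is generated by the boundary curves $\beta_e$, indexed by the four edges $e$ at $y$, and $[S^1]\times[\beta_e]\times[T^r]=\pm[Z_e]$; this proves (c). The hypothesis forces $\kappa\ne0$. A map between tori of the same dimension is homotopic to a linear map, whose degree is its determinant on $\pi_1$. So $\iota_*^{-1}\circ\phi\colon\mathbb{Z}^{r+2}\to\mathbb{Z}^{r+2}$ has determinant $\pm\kappa\ne0$ and is injective, which proves (b).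
\end{proof}

\section{Short cycles do not embed where all cycles are long}\label{sec:nonembedding}

The argument is visible for a cycle of length one. The graph $Y$ has no such cycle, but $R$ does.

\begin{example}\label{ex:one}
Let $d=3$, so $M=L$, and let $K_1\subset X_0$ be the union of $P$ and the $a$-collar: one block, with two of its boundary tori glued by the flip. We show that $K_1$ does not embed in $L$. Let $Z$ be the middle torus of the collar, $z\in Z$, and let $\gamma$ be a loop at $z$ in $\operatorname{int}K_1$ that leaves $Z$ on one side, runs through $P$ and returns on the other side, crossing $Z$ once. Cut along $Z$, the manifold $K_1$ becomes $S^1\times\Sigma$, on which $S^1$ acts by rotation. Let $\mu$ and $\mu'$ be the orbits through the initial and the final point of $\gamma$; both are loops at $z$ in $Z$. Sliding the orbit along $\gamma$ gives $\mu=\gamma\mu'\gamma^{-1}$ in $\pi_1(K_1,z)$.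

Suppose that $h\colon K_1\to L$ is an embedding, and take $B=Y$. By invariance of domain $h$ is an open embedding on $\operatorname{int}K_1$, so $I_L(h_*[Z],h_*[\gamma])=\pm1$ by (I1) and (I2), and Lemma~\ref{lem:tori} applies to $h|_Z$. The group $A=h_*\pi_1(Z,z)$ fixes a vertex $v$, so with $g=h_*(\gamma)$ the group $gAg^{-1}$ fixes $gv$. The element $h_*(\mu)=g\,h_*(\mu')\,g^{-1}$ lies in both groups and is nontrivial by (b). Lemma~\ref{lem:acyl} gives $\operatorname{dist}(v,gv)\le2$. The graph $Y$ has no loops or multiple edges, hence no cycle of length at most $2$, so $q\circ h\circ\gamma$ is null-homotopic by Lemma~\ref{lem:girth}. By Lemma~\ref{lem:zero} and (c), $I_L(h_*[Z],h_*[\gamma])=0$, a contradiction.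
\end{example}

For a cycle of length $\ell$ there is a chain of $\ell$ tori, consecutive ones share a fiber, and each link of the chain costs distance at most $2$ in the tree. For $r>0$ an injective homomorphism into $\Gamma\times\mathbb{Z}^r$ may send the fiber into the factor $\mathbb{Z}^r$, where the tree does not see it; the remedy is that consecutive tori share a subgroup of rank $r+1$, too large to fit into $\mathbb{Z}^r$.

\begin{proposition}\label{prop:noembed}
Let $y_1,\dots,y_\ell$ be the vertices of a cycle of length $\ell$ in $Y$, and let $K=N_{\{y_1,\dots,y_\ell\}}$. If $B\subset Y$ is connected and has no cycle of length at most $2\ell$, then no subset of $N_B$ is homeomorphic to $K$.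
\end{proposition}

\begin{proof}
Let the edge $e_i$ of the cycle join $y_i$ to $y_{i+1}$, with indices modulo $\ell$, and put $Z_i=Z_{e_i}$. The set $K$ is a compact connected $d$-manifold with boundary, and the $Z_i$ lie in its interior. Suppose that $h\colon K\to N_B$ is a homeomorphism onto its image. By invariance of domain, $h|_{\operatorname{int}K}$ is an open embedding into $M$.

\emph{The loop around the cycle.} Both $Z_i$ and $Z_{i+1}$ are boundary components of $Q_{y_{i+1}}\times T^r$. Choose $z_i\in Z_i$, with $Z_{\ell+1}=Z_1$ and $z_{\ell+1}=z_1$, and paths $\gamma_i$ from $z_i$ to $z_{i+1}$ that run in the interior of $Q_{y_{i+1}}\times T^r$ except for their endpoints, in such a way that $\gamma=\gamma_1\cdots\gamma_\ell$ is a smooth loop transverse to the $Z_i$. It lies in $\operatorname{int}K$ and crosses each $Z_i$ exactly once, so by (I1) and (I2)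
\begin{equation}\label{eq:one}
I_M(h_*[Z_i],h_*[\gamma])=\pm I_{\operatorname{int}K}([Z_i],[\gamma])=\pm1\qquad(1\le i\le\ell).
\end{equation}
In particular $h_*[Z_i]\ne0$ in $H_{d-1}(M)$.

\emph{The chain of abelian groups.} Put $\delta_i=\gamma_1\cdots\gamma_{i-1}$ for $1\le i\le\ell+1$, so that $\delta_1$ is constant and $\delta_{\ell+1}=\gamma$. Take $h(z_1)$ as base point of $N_B$ and define
\[
\phi_i\colon\pi_1(Z_i,z_i)\to\Gamma\times\mathbb{Z}^r,\qquad\phi_i(\mu)=h_*(\delta_i\,\mu\,\delta_i^{-1})\qquad(1\le i\le\ell+1).
\]
Let $A_i\subset\Gamma$ be the projection of the image of $\phi_i$, and let $g\in\Gamma$ be the projection of $h_*(\gamma)$. Then $A_{\ell+1}=gA_1g^{-1}$. For $1\le i\le\ell$, Lemma~\ref{lem:tori} applied to $h|_{Z_i}$ shows that $\phi_i$ is injective and that $A_i$ fixes a vertex $v_i$ of $\mathcal{T}$. The vertex $v_{\ell+1}=gv_1$ is fixed by $A_{\ell+1}$.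

\emph{Consecutive groups intersect nontrivially.} Fix $1\le i\le\ell$. The torus $S^1\times T^r$ acts on $Q_{y_{i+1}}\times T^r\cong S^1\times\Sigma\times T^r$ by rotating the first and last factors, and it preserves $Z_i$ and $Z_{i+1}$. For a loop $\alpha$ in $S^1\times T^r$ based at the identity let $\mu(t)=\alpha(t)\cdot z_i$ and $\mu'(t)=\alpha(t)\cdot z_{i+1}$, loops in $Z_i$ and $Z_{i+1}$. The classes of the loops $\mu$ form a subgroup $D_i\subset\pi_1(Z_i,z_i)$ of rank $r+1$, generated by the fiber of $Q_{y_{i+1}}$ and $\pi_1(T^r)$. The map $(t,t')\mapsto\alpha(t)\cdot\gamma_i(t')$ of the unit square into $K$ shows that $\mu\simeq\gamma_i\mu'\gamma_i^{-1}$ with fixed base point, and therefore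
\[
\phi_i(\mu)=h_*(\delta_i\gamma_i\,\mu'\,\gamma_i^{-1}\delta_i^{-1})=\phi_{i+1}(\mu').
\]
So the projection of $\phi_i(D_i)$ to $\Gamma$ lies in $A_i\cap A_{i+1}$. Since $\phi_i$ is injective, $\phi_i(D_i)$ has rank $r+1$ and is not contained in $1\times\mathbb{Z}^r$. Hence $A_i\cap A_{i+1}$ contains a nontrivial element.

\emph{The contradiction.} That element fixes $v_i$ and $v_{i+1}$, so $\operatorname{dist}(v_i,v_{i+1})\le2$ by Lemma~\ref{lem:acyl}. Summing over $i$ gives $\operatorname{dist}(v_1,gv_1)\le2\ell$. Since $B$ has no cycle of length at most $2\ell$, Lemma~\ref{lem:girth} shows that $q\circ h\circ\gamma$ is null-homotopic in $Y$, and Lemma~\ref{lem:zero} gives $I_M([Z_e],h_*[\gamma])=0$ for every edge $e$. By Lemma~\ref{lem:tori}(c), $h_*[Z_1]$ is an integer combination of the classes $[Z_e]$, so $I_M(h_*[Z_1],h_*[\gamma])=0$. This contradicts \eqref{eq:one}.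
\end{proof}

\begin{remark}
That $h$ is an embedding between manifolds of the same dimension enters only through \eqref{eq:one}. On the side of $K$ the proof uses only the product structure of each piece; the flips act on the side of $N_B$, through Lemma~\ref{lem:acyl}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Section~\ref{sec:foliation} provides the closed orientable manifold $X$, the foliation of $X\times S^1$ with the required transverse structure, and the proper leaf $M$, which has exactly $k$ ends by Lemma~\ref{lem:ends}. Fix an end $\mathbf{e}_j$ and any neighborhood $N$ of it; then $N\supset N_{C^j_n}$ for some $n\ge1$. By Proposition~\ref{prop:graph}(iv), $C^j_n$ contains a cycle; let $\ell$ be its length and let $K\subset N$ be the compact set over its vertices, as in Proposition~\ref{prop:noembed}. The connected set $B=C^j_\ell$ has no cycle of length at most $2\ell$ by Proposition~\ref{prop:graph}(iii), so $K$ is not homeomorphic to any subset of the neighborhood $N_B$ of $\mathbf{e}_j$. Since $N$ was arbitrary, Lemma~\ref{lem:reform} shows that $\mathbf{e}_j$ is not topologically repetitive.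
\end{proof}

\begin{thebibliography}{9}

\bibitem{MC}
Carlos Meni\~no Cot\'on, \emph{Nonperiodic leaves of codimension one foliations}, arXiv:2404.10485 (2024).

\bibitem{Richards}
I.~Richards, Trans. AMS \textbf{106} (1963).

\bibitem{SW}
Scott and Wall, \emph{Topological methods in group theory}.

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
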